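# Ideals of a multiplier algebra just above a simple C*-algebra

## 1. The separable case, and what it asks of the general case

Let $A$ be a C*-algebra. Its multiplier algebra $\mathcal M(A)$ is the largest unital C*-algebra containing $A$ as an essential ideal. Throughout, "ideal" means closed two-sided ideal. A bounded sequence $(x_n)$ in $\mathcal M(A)$ converges *strictly* to $x$ if $x_na\to xa$ and $ax_n\to ax$ in norm for all $a\in A$. Four textbook facts will be used:

* a bounded sequence $(x_n)$ for which all $(x_na)$ and $(ax_n)$, $a\in A$, are norm convergent has a strict limit in $\mathcal M(A)$;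
* multiplication is jointly strictly continuous on bounded sets;
* $\|x\|=\sup\{\|xa\|:a\in A,\ \|a\|\le 1\}$, so $\|x\|\le\liminf\|x_n\|$ if $x_n\to x$ strictly;
* in the first fact it is enough to test $a$ in an approximate unit, since the sequence is bounded.

$A$ is *$\sigma$-unital* if it has a countable approximate unit, and *elementary* if $A\cong\mathcal K(H)$ for a Hilbert space $H$. We write $\mathcal K=\mathcal K(\ell^2)$. Every separable algebra is $\sigma$-unital. If $B$ is unital, then $B\otimes\mathcal K$ is $\sigma$-unital, with approximate unit $1\otimes\sum_{k\le n}e_{kk}$.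

Let $A$ be simple, $\sigma$-unital, non-unital and non-elementary. Since $A$ is non-unital, $A\subsetneq\mathcal M(A)$, so there is at least one ideal properly containing $A$. Put
$$\mathcal J_o=\bigcap\{\mathcal J\lhd\mathcal M(A):\ A\subsetneq\mathcal J\}\ \supseteq A .$$
In plain words: *is there a smallest ideal strictly above $A$?* If $A\ne\mathcal J_o$, then $\mathcal J_o$ is that smallest ideal. If $A=\mathcal J_o$, there is none. For orientation, take the excluded elementary case $A=\mathcal K$: here $\mathcal M(A)=\mathcal B(\ell^2)$, the only ideals are $0,\mathcal K,\mathcal B(\ell^2)$, and the smallest ideal above $\mathcal K$ is everything.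

The problem is taken from Victor Kaftal, P. W. Ng, Shuang Zhang, "The minimal ideal in multiplier algebras", arXiv:1705.04362 (2017). Three cases in which $A\neq\mathcal J_o$ are known: $A$ is separable; or $A$ has the (SP) property and its dimension semigroup of Murray–von Neumann classes of projections is order separable; or $A$ has strict comparison of positive elements by traces. Does $A\ne\mathcal J_o$ hold in general? We begin with the first case.

**Theorem 1.** If $A$ is simple, separable, non-unital and non-elementary, then $A\neq\mathcal J_o$.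

The proof fills Sections 2 to 4. We then ask which part of separability it used. That question leads to an exact criterion (Theorem B) and to a counterexample (Theorem A).

## 2. Comparing positive elements, and finding small ones

For positive $a,b\in A\otimes\mathcal K$ write $a\precsim b$ (Cuntz subequivalence) if there are $x_n$ with $x_nbx_n^*\to a$, and $a\sim b$ if $a\precsim b\precsim a$. We view $A$ as the corner $A\otimes e_{11}$; compressing the $x_n$ to that corner shows that, for $a,b\in A$, it does not matter whether $x_n\in A$ or $x_n\in A\otimes\mathcal K$. Let $\mathrm{her}(a)=\overline{aAa}$, let $a\perp b$ mean $ab=0$, and let $a\oplus b$ and $a\otimes1_n$ denote block diagonal elements. For $\varepsilon>0$, $(a-\varepsilon)_+$ is given by functional calculus.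

Two examples. In $M_n$, $a\precsim b$ means $\operatorname{rank}a\le\operatorname{rank}b$. In $C(X)$, $X$ compact, it means that $a$ vanishes wherever $b$ does: if so, then $(a-\varepsilon)_+$ is supported in the compact set $\{a\ge\varepsilon\}\subseteq\{b\neq0\}$, hence of the form $x b x^*$; the converse is clear.

The following facts are standard.

* (C1) $\precsim$ is transitive and compatible with $\oplus$.
* (C2) $xx^*\sim x^*x$; $xax^*\precsim a$; $a\le b$ implies $a\precsim b$; $b\in\mathrm{her}(a)_+$ implies $b\precsim a$.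
* (C3) If $a\perp b$, then $a+b\sim a\oplus b$. Also $\sum_{k\le n}w_kyw_k^*\precsim y\otimes1_n$ (a row times $y\otimes 1_n$ times a column).
* (F1) If $\|a-b\|<\varepsilon$, there is a contraction $d$ with $(a-\varepsilon)_+=dbd^*$ (Kirchberg–Rørdam, *Infinite non-simple C\*-algebras: absorbing the Cuntz algebra $\mathcal O_\infty$*, Lemma 2.2). Hence if $a\precsim b$ in $A$ and $\varepsilon>0$, then $(a-\varepsilon)_+=w^*bw$ for some $w\in A$: apply the first statement to $a$ and some $xbx^*$ with $\|a-xbx^*\|<\varepsilon$.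
* (F2) If $c,z\in A_+$ and $c\le z+\varepsilon1$, then $(c-\varepsilon)_+\precsim z$. With $f(t)=(t-\varepsilon)_+$ we have $(c-\varepsilon)_+\sim(c-\varepsilon)_+^3=f(c)(c-\varepsilon)f(c)\le f(c)zf(c)\precsim z$.

From here to the end of Section 5, $A$ is simple, $\sigma$-unital, non-unital and non-elementary.

**Lemma 2.**
(a) If $a,b\in A_+$ are nonzero, there is $0\ne c\in\mathrm{her}(a)_+$ with $c\precsim b$.
(b) If $0\ne b\in A_+$ and $r\ge1$, there is $0\neq a'\in A_+$ with $a'\otimes1_r\precsim b$.
(c) If $0\ne a\in A_+$, there are $0\ne a_r\in A_+$ $(r\ge1)$ with $\bigoplus_{r=1}^m a_r\otimes1_r\precsim a$ for all $m$.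

*Proof.* (a) Since $A$ is simple, $b^{1/2}Aa^{1/2}\ne0$; otherwise the ideal generated by $b$, which is $A$, would annihilate $a^{1/2}$. Choose $z$ with $u=b^{1/2}za^{1/2}\ne0$ and put $c=u^*u\in\mathrm{her}(a)$. Then $c\sim uu^*\in\mathrm{her}(b)$, so $c\precsim b$.

*Infinitely many orthogonal pieces.* For (b) and (c) we first show that $\mathrm{her}(b)$ is infinite-dimensional for $b\neq0$. If it were finite-dimensional, it would contain a minimal projection $e$, with $e\,\mathrm{her}(b)\,e=\mathbb Ce$. As $eAe\subseteq\mathrm{her}(b)$, also $eAe=\mathbb Ce$. Then $Ae$ is a Hilbert space with $\langle xe,ye\rangle e=ex^*ye$, on which $A$ acts faithfully by simplicity and $e$ acts as a rank-one projection; since $A=\overline{\mathrm{span}}\,AeA$, $A$ acts as all compact operators and is elementary, which is excluded. An infinite-dimensional C*-algebra contains an infinite sequence of pairwise orthogonal nonzero positive elements.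

(b) Take pairwise orthogonal nonzero $c_1,\dots,c_r\in\mathrm{her}(b)_+$. Put $x_1=c_1$ and use (a) to choose inductively nonzero $x_{k+1}\in\mathrm{her}(x_k)_+$ with $x_{k+1}\precsim c_{k+1}$. Then $a'=x_r$ satisfies $a'\precsim x_k\precsim c_k$ for every $k\le r$, so $a'\otimes1_r\precsim c_1\oplus\dots\oplus c_r\sim c_1+\dots+c_r\precsim b$.

(c) Take pairwise orthogonal nonzero $b_r\in\mathrm{her}(a)_+$, $r\ge1$, and by (b) nonzero $a_r$ with $a_r\otimes1_r\precsim b_r$. Then $\bigoplus_{r\le m}a_r\otimes1_r\precsim\sum_{r\le m}b_r\precsim a$. $\square$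

## 3. Cutting a multiplier into blocks

**An approximate unit.** Let $h$ be strictly positive in $A$, $\|h\|=1$, and $e_n=f_n(h)$ with $f_n=0$ on $[0,2^{-n-1}]$, $f_n=1$ on $[2^{-n},1]$, $f_n$ linear in between. This is an increasing approximate unit with $0\le e_n\le 1$ and $e_{n+1}e_n=e_n$. It is not eventually constant, because its eventual value would be a unit. After passing to a subsequence,
$$0\le e_1\le e_2\le\cdots\le1,\qquad e_me_n=e_n=e_ne_m\ (m>n),\qquad e_{n+1}\ne e_n\ \text{for all }n. \tag{1}$$
By (1), blocks that are apart are orthogonal: if $n<m<n'<m'$, then $(e_m-e_n)(e_{m'}-e_{n'})=e_m-e_m-e_n+e_n=0$. Also $(e_m-e_n)e_k=0$ if $k<n<m$.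

**Lemma 3 (block sums).** Let $b_i\in A$ with $\|b_i\|\le C$, $b_i^*b_k=0=b_ib_k^*$ for $i\ne k$, and suppose that for each $n$ we have $b_ie_n=0=e_nb_i$ for all large $i$. Then $\sum_ib_i$ converges strictly in $\mathcal M(A)$ to an element of norm at most $C$. If in addition $b_i\ge0$ and $\|b_i\|\ge c>0$ for all $i$, then $\sum_ib_i\notin A$.

*Proof.* For a partial sum $s$, $s^*s=\sum b_i^*b_i$ is a sum of pairwise orthogonal positive elements of norm at most $C^2$, so $\|s\|\le C$. Multiplying the partial sums by $e_n$ on either side gives eventually constant sequences, so the sum converges strictly, and the limit has norm at most $C$. For the last statement let $X=\sum b_i$. Fix $n$. For large $i$, $(1-e_n)b_i=b_i$ and $Xb_i=b_i^2$, so $X(1-e_n)b_i=b_i^2$ and $\|X(1-e_n)\|\ge\|b_i\|\ge c$. For $X\in A$ these norms would tend to $0$. $\square$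

The next lemma is the main tool. It says that any $T\ge0$ outside $A$ has infinitely many almost decoupled blocks $z_i$, and that any block sum whose $i$-th block is Cuntz-below $z_i$ can be manufactured from $T$, up to $A$.

**Lemma 4.** Let $T\in\mathcal M(A)_+\setminus A$ and $\delta=\mathrm{dist}(T^{1/2},A)^2$, which is positive.

(a) For each $n$ there is $m>n$ with $\|(e_m-e_n)T(e_m-e_n)\|>\delta/2$.

(b) There are $q_i=e_{m_i}-e_{n_i}$ with $n_i<m_i<n_{i+1}$, so that $q_iq_k=0$ for $i\ne k$ and $q_ie_n=0$ for $n<n_i$, such that $\|q_iTq_i\|>\delta/2$ and $\|q_iTq_k\|\le2^{-i-k}$ for $i\ne k$. In particular $z_i:=(q_iTq_i-\delta/4)_+\ne0$.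

(c) Let $q_i,z_i$ be as in (b). Let $Y_i\in A_+$ be pairwise orthogonal contractions such that for each $n$, $Y_ie_n=0$ for all large $i$, and such that $Y_i\precsim z_i$ for all $i$. Then for every $\varepsilon>0$ the strictly convergent sum $\sum_i(Y_i-\varepsilon)_+$ lies in every ideal $\mathcal J\supseteq A$ of $\mathcal M(A)$ containing $T$.

*Proof.* (a) *A tail of $T$ stays large.* If $T^{1/2}\in A$ then $T\in A$; so $\delta>0$. As $T^{1/2}e_n\in A$, $\|T^{1/2}(1-e_n)\|\ge\delta^{1/2}$. Since $T^{1/2}(e_m-e_n)\to T^{1/2}(1-e_n)$ strictly as $m\to\infty$, $\liminf_m\|T^{1/2}(e_m-e_n)\|\ge\delta^{1/2}$. Finally $\|pTp\|=\|T^{1/2}p\|^2$ for $p=e_m-e_n$.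

(b) *Decoupling.* Choose the blocks inductively. Suppose $q_i$, $i<k$, are chosen. As $q_iT\in A$, $\|q_iT(e_m-e_n)\|\to0$ as $m>n\to\infty$. So there is $n_k>m_{k-1}$ with $\|q_iT(e_m-e_{n_k})\|\le2^{-i-k}$ for all $i<k$ and all $m>n_k$. Then take $m_k$ from (a) for $n=n_k$. The estimate for $i>k$ follows by taking adjoints. The algebraic claims follow from (1), and $z_i\neq0$ since $\|q_iTq_i\|>\delta/2>\delta/4$.

(c) *Step 1: solve the problem in each block.* By Lemma 3, $\sum_i(Y_i-\varepsilon)_+$ converges strictly. By (F1), $(Y_i-\varepsilon)_+=w_i^*z_iw_i$ with $w_i\in A$. There is no control on $\|w_i\|$, so we correct it. Put $c_i=q_iTq_i$, $s(t)=\big((t-\delta/4)_+/t\big)^{1/2}$ with $s(0)=0$ (a continuous function, zero on $[0,\delta/4]$), and $v_i=s(c_i)w_i$. Since $s(t)^2t=(t-\delta/4)_+$ and $s(t)^2\le\frac4\delta(t-\frac\delta4)_+$,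
$$v_i^*c_iv_i=w_i^*z_iw_i=(Y_i-\varepsilon)_+,\qquad v_i^*v_i\le\tfrac4\delta w_i^*z_iw_i=\tfrac4\delta(Y_i-\varepsilon)_+ .\tag{2}$$
In particular $\|v_i\|\le2\delta^{-1/2}$. Put $u_i=q_iv_i\in A$. Then $u_i^*Tu_i=v_i^*c_iv_i=(Y_i-\varepsilon)_+$.

*Step 2: add the solutions.* We check Lemma 3 for $(u_i)$. For $i\ne k$, $u_i^*u_k=v_i^*q_iq_kv_k=0$. By (2), $v_i^*v_i\in\mathrm{her}(Y_i)$, so $v_i^*v_i\perp v_k^*v_k$; hence $v_iv_k^*=0$ and $u_iu_k^*=0$. Fix $n$. For large $i$, $(u_ie_n)^*(u_ie_n)\le\frac4\delta e_n(Y_i-\varepsilon)_+e_n=0$ and $e_nu_i=e_nq_iv_i=0$. So $U=\sum u_i$ converges strictly in $\mathcal M(A)$, with partial sums bounded by $2\delta^{-1/2}$.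

*Step 3: the cross terms lie in $A$.* $U^*TU$ is the strict limit of $\sum_{i,k\le N}u_i^*Tu_k$. For $i\ne k$, $u_i^*Tu_k\in A$ and $\|u_i^*Tu_k\|=\|v_i^*q_iTq_kv_k\|\le\frac4\delta2^{-i-k}$. So the cross terms sum in norm to some $Z\in A$, and $U^*TU=\sum_i(Y_i-\varepsilon)_++Z$. As $U^*TU\in\mathcal J$ and $Z\in A\subseteq\mathcal J$, we are done. $\square$

**The simplest case.** Suppose $a\precsim b$ for *all* nonzero $a,b\in A_+$ (the purely infinite case). Let $\mathcal J\supsetneq A$ be an ideal and $T\in\mathcal J_+\setminus A$. With $g_i=e_{i+1}-e_i$ we have $1=e_1+\sum_{i\ \mathrm{odd}}g_i+\sum_{i\ \mathrm{even}}g_i$ strictly, and by (1) each of the two sums has pairwise orthogonal blocks with $g_ie_n=0$ for $i>n$. The condition $Y_i\precsim z_i$ is automatic, so Lemma 4(c) puts $\sum(g_i-\varepsilon)_+$ over odd $i$, and over even $i$, into $\mathcal J$. By Lemma 3 these are within $\varepsilon$ of the full sums, so $1\in\mathcal J$. Hence $\mathcal J_o=\mathcal M(A)$.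

## 4. A sequence that goes below everything

**Definition.** A sequence $(d_k)$ of nonzero elements of $A_+$ is **coinitial** if for every $0\ne a\in A_+$ there is $k$ with $d_k\precsim a$.

In the purely infinite case the constant sequence $d_k=d\neq 0$ is coinitial. For another example we use the following remark, needed again later.

(D) If $B$ is unital and $0\ne d\in(B\otimes\mathcal K)_+$, then for some $k$ the compression of $d$ by $1\otimes e_{kk}$ is $b\otimes e_{kk}$ with $0\ne b\in B_+$, and $b\otimes e_{kk}\precsim d$. Indeed, if all these compressions vanished, then $d^{1/2}(1\otimes e_{kk})=0$ for all $k$, so $d=0$.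

Let $B$ be a II$_1$ factor with trace $\tau$ (simple as a C*-algebra) and $A=B\otimes\mathcal K$. Let $d_k\in B$ be a projection of trace $1/k$. Given $d\ne0$, take $b$ from (D) and $\varepsilon>0$ such that the spectral projection $p=\chi_{(\varepsilon,\infty)}(b)\in B$ is nonzero. Then $\varepsilon p\le b$, so $p\precsim b\precsim d$, and $d_k\precsim p$ as soon as $1/k\le\tau(p)$. So $(d_k)$ is coinitial, although $A$ is not separable.

**Proposition 5.** If $A$ (simple, $\sigma$-unital, non-unital, non-elementary) has a coinitial sequence, then $A\neq\mathcal J_o$.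

*Proof.* The plan is to build one $X\notin A$ with blocks so small that, after regrouping, they fit under the blocks $z_i$ of *any* $T\notin A$.

**Step 1: a rapidly decreasing sequence.** Let $(d_k)$ be coinitial. We choose nonzero $h_k\in A_+$ with
$$h_k\precsim d_k,\qquad h_{k+1}\oplus h_{k+1}\precsim h_k .\tag{3}$$
Put $h_1=d_1$. Given $h_k$, choose $h'\neq0$ with $h'\oplus h'\precsim h_k$ (Lemma 2(b)) and then $0\ne h_{k+1}\in\mathrm{her}(h')_+$ with $h_{k+1}\precsim d_{k+1}$ (Lemma 2(a)). Two consequences:
$$\bigoplus_{r=k+1}^mh_r\precsim h_k\quad(m>k),\tag{4}$$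
by induction on $m-k$, since $\bigoplus_{r=k+1}^mh_r\precsim h_{k+1}\oplus h_{k+1}\precsim h_k$ (for $m=k+1$ directly from (3); otherwise apply the case of smaller $m-k$ to $\bigoplus_{r=k+2}^mh_r\precsim h_{k+1}$). And for each $a\ne0$ we have $h_m\precsim a$ for *all large* $m$: if $d_k\precsim a$ and $m\ge k$, then $h_m\precsim h_k\precsim d_k\precsim a$.

**Step 2: the element $X$.** By (1), the $g_r=e_{2r+1}-e_{2r}\ge0$ are nonzero, pairwise orthogonal, and $g_re_n=0$ for $2r>n$. By Lemma 2(a) choose $y_r\in\mathrm{her}(g_r)_+$ with $\|y_r\|=1$ and $y_r\precsim h_r$. By Lemma 3, $X=\sum_ry_r$ converges strictly and $X\notin A$.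

**Step 3: $X$ lies in every ideal $\mathcal J\supsetneq A$.** Let $T\in\mathcal J_+\setminus A$ and take $z_i$ from Lemma 4(b). By Step 1 choose $k_1<k_2<\cdots$ such that $h_m\precsim z_i$ for all $m\ge k_i$. Put
$$Y_i=\sum_{k_i<r\le k_{i+1}}y_r\ \precsim\bigoplus_{k_i<r\le k_{i+1}}h_r\ \precsim\ h_{k_i}\ \precsim\ z_i ,$$
using (4). The $Y_i$ are pairwise orthogonal contractions, and $Y_ie_n=0$ for large $i$. By Lemma 4(c), $\sum_i(Y_i-\varepsilon)_+\in\mathcal J$ for all $\varepsilon>0$. Let $X'=\sum_{r>k_1}y_r=\sum_iY_i$. The difference $X'-\sum_i(Y_i-\varepsilon)_+$ is a block sum of pairwise orthogonal positive elements of norm at most $\varepsilon$, so has norm at most $\varepsilon$ by Lemma 3. As $\mathcal J$ is closed, $X'\in\mathcal J$, and $X-X'\in A$ gives $X\in\mathcal J$. So $X\in\mathcal J_o\setminus A$. $\square$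

*Proof of Theorem 1.* Let $(a_k)$ be dense in the set of norm-one elements of $A_+$ and $d_k=(a_k-\frac12)_+\neq0$. Given $a\in A_+$ with $\|a\|=1$ (scaling does not change the Cuntz class), pick $k$ with $\|a-a_k\|<\frac12$. Then $d_k\precsim a$ by (F1). So $(d_k)$ is coinitial, and Proposition 5 applies. $\square$

**What changes without separability?** Separability entered exactly once, to provide a coinitial sequence. It was needed at the choice of $k_1<k_2<\cdots$ in Step 3: *one* sequence $(h_m)$ must eventually go below *every* nonzero element, because $T$, and with it the $z_i$, is arbitrary. Without a coinitial sequence this choice is impossible. Is that a weakness of the method?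

## 5. Coinitial sequences are necessary

**Theorem B.** For a simple, $\sigma$-unital, non-unital, non-elementary $A$ the following are equivalent:

1. $A\ne\mathcal J_o$;
2. $A$ has a coinitial sequence;
3. the family of ideals of $\mathcal M(A)$ properly containing $A$ has a minimal element.

*Proof.* (2)$\Rightarrow$(1) is Proposition 5. For (1)$\Rightarrow$(3): if $\mathcal J_o\ne A$, then $\mathcal J_o$ is an ideal properly containing $A$ and contained in every such ideal. It remains to prove (3)$\Rightarrow$(2).

Let $\mathcal J$ be minimal, $X\in\mathcal J_+\setminus A$ and $\delta=\mathrm{dist}(X^{1/2},A)^2$. The idea: given $a$, build inside $\mathcal J$ a very small $Y\notin A$. By minimality $Y$ generates $\mathcal J$, so finitely many copies of $Y$ recover $X$, hence pieces of $X$ lie below $a$. The pieces must come from a list chosen before $a$.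

**Step 1: the list.** For each $n$ use Lemma 4(a) with $T=X$ to pick $m(n)>n$, and put
$$p_n=e_{m(n)}-e_n,\qquad c_n=p_nXp_n,\qquad d_n=(c_n-\delta/4)_+\neq0 .$$
The claim is that $(d_n)$ is coinitial. Fix $0\neq a\in A_+$.

**Step 2: a small $Y\in\mathcal J\setminus A$.** Take $a_r$ from Lemma 2(c), so $\bigoplus_{r\le m}a_r\otimes1_r\precsim a$ for all $m$. Take $q_i,z_i$ from Lemma 4(b) for $T=X$. By Lemma 2(a) choose $x_i\in\mathrm{her}(z_i)_+$ with $\|x_i\|=1$, $x_i\precsim a_i$, and put $y_i=(x_i-\frac12)_+$, so $\|y_i\|=\frac12$. Since $q_iXq_i\in\mathrm{her}(q_i)$, also $x_i\in\mathrm{her}(q_i)$; so the $x_i$ are pairwise orthogonal and $x_ie_n=0$ for $n<n_i$. As $x_i\precsim z_i$, Lemma 4(c) with $Y_i=x_i$ and $\varepsilon=\frac12$ gives $Y:=\sum_iy_i\in\mathcal J$, and $Y\notin A$ by Lemma 3.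

**Step 3: recover $X$ from $Y$.** The ideal $\mathcal J_Y$ of $\mathcal M(A)$ generated by $Y$ contains $0\ne y_1^2=Yy_1\in A$, so it contains the simple algebra $A$. Thus $A\subsetneq\mathcal J_Y\subseteq\mathcal J$, and by minimality $X\in\mathcal J_Y$: there are $N$ and $R_i,S_i\in\mathcal M(A)$ with $\|X-\sum_{i\le N}R_iYS_i\|<\delta/16$.

**Step 4: discard the first blocks of $Y$.** We need $2N$ copies of what remains to fit under $a$, and the block $y_r$ may be used $r$ times. So put $l=2N$ and get rid of $r\le l$. Since $R_i\sum_{r\le l}y_r\in A$ and $\|p_nb\|\to0$ for $b\in A$, there is $n$ with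
$$\Big\|\sum_{i\le N}p_nR_i\Big(\sum_{r\le l}y_r\Big)S_ip_n\Big\|<\delta/16 .$$
As $S_ip_n\in A$, strict convergence of $\sum_ry_r$ gives $l'>l$ for which the blocks $r>l'$ also contribute less than $\delta/16$. With $y=\sum_{l<r\le l'}y_r$, $u_i=p_nR_i$ and $v_i=S_ip_n$, we obtain
$$\Big\|c_n-\sum_{i\le N}u_iyv_i\Big\|<\tfrac{3\delta}{16}<\tfrac\delta4 .$$

**Step 5: compare.** From $(u-v^*)y(u-v^*)^*\ge0$ we have $uyv+v^*yu^*\le uyu^*+v^*yv$. Taking real parts in Step 4,
$$c_n\le z+\tfrac\delta4,\qquad z=\tfrac12\sum_{i\le N}(u_iyu_i^*+v_i^*yv_i)\precsim y\otimes1_{2N}.$$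
By (F2), and since $y_r\precsim x_r\precsim a_r$,
$$d_n\precsim z\precsim y\otimes1_{2N}\precsim\bigoplus_{2N<r\le l'}a_r\otimes1_{2N}\precsim\bigoplus_{2N<r\le l'}a_r\otimes1_r\precsim a .\qquad\square$$

So the question is now: *does every such $A$ have a coinitial sequence?*

## 6. Uncountably many line bundles

**Theorem A.** For every uncountable cardinal $\kappa$ there is a simple unital infinite-dimensional C*-algebra $B$ of density character $\kappa$ such that $A=B\otimes\mathcal K$ (simple, $\sigma$-unital, non-unital, non-elementary) has no coinitial sequence; consequently $A=\mathcal J_o$. Moreover, the family of ideals of $\mathcal M(A)$ properly containing $A$ does not even have a minimal element.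

Here the density character is the least cardinality of a dense subset. By Theorem 1 the density character $\aleph_1$ in Theorem A is the smallest possible.

**A first try: a large tensor product.** Let $B=\bigotimes_{\alpha\in I}M_2$ with $I$ uncountable. It is non-separable, but $B\otimes \mathcal K$ has a coinitial sequence. Fix distinct $\alpha_1,\alpha_2,\dots\in I$ and let $d_k=e_{11}\otimes\dots\otimes e_{11}$ in the factors $\alpha_1,\dots,\alpha_k$. By (D) it suffices to consider $b\in B_+$ with $\|b\|=1$. Approximating $b^{1/2}$, find a finite $F\subset I$ (nonempty) and $b_0\ge0$ in $\bigotimes_FM_2$ with $\|b-b_0\|<\frac12$; by (F1), $0\neq(b_0-\frac12)_+\precsim b$. So $b$ dominates a minimal projection $e$ of $\bigotimes_FM_2$. With $k=|F|$, the projections $e$ and $d_k$ have the same normalized trace in the matrix algebra $\bigotimes_{F\cup\{\alpha_1,\dots,\alpha_k\}}M_2$, so $d_k\sim e\precsim b$. The trouble is clear: a projection forgets which index $\alpha$ it came from.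

**Projections that remember.** Line bundles do not forget. On $\mathbb{CP}^q$, the fibre of $\mathcal O(1)$ at a line $\ell\subset\mathbb C^{q+1}$ is the dual $\ell^*$. The homogeneous coordinates restrict to sections $\theta_1,\dots,\theta_{q+1}$, and with the dual metric $\sum_k|\theta_k|^2=1$: if $v\in\ell$ is a unit vector, then $|\theta_k|=|v_k|$. All inner products are linear in the second variable. The matrix $p=(\langle\theta_k,\theta_l\rangle)_{k,l}=(\bar v_kv_l)_{k,l}$ is a rank-one projection in $M_{q+1}(C(\mathbb{CP}^q))$. In a one-dimensional fibre $\sum_l\theta_l\langle\theta_l,\zeta\rangle=\zeta$, so $\zeta\mapsto(\langle\theta_k,\zeta\rangle)_k$ is an isometric isomorphism from $\mathcal O(1)$ onto the range bundle of $p$.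

The topology we use: $H^*(\mathbb{CP}^q;\mathbb Z)=\mathbb Z[z]/(z^{q+1})$ with $z=c_1(\mathcal O(1))$; $c_1$ is natural and additive on tensor products of line bundles; the top Chern class of $\bigoplus_wM_w$ ($M_w$ line bundles) is $\prod_wc_1(M_w)$; and the top Chern class vanishes if there is a nowhere vanishing continuous section.

**A model with two coordinates.** Let $X=\mathbb{CP}^1\times\mathbb{CP}^1$ and let $p_1,p_2\in M_2(C(X))$ be the pullbacks of $p$ from the two factors. Then $p_1\not\precsim p_2$ in $C(X)\otimes\mathcal K$. Otherwise $\|y^*p_2y-p_1\|<\frac12$ for some $y\in M_2(C(X))$. Freeze the first coordinate at $o$ and choose a unit vector $v$ with $p_1v=v$ on $\{o\}\times\mathbb{CP}^1$. There $\langle v,y^*p_2yv\rangle>\frac12$, so $p_2yv$ is a nowhere vanishing section of $\mathcal O(1)$ over $\mathbb{CP}^1$, contradicting $z\neq0$.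

**The target.** $C(X)$ is not simple. We shall build a simple $B\supset C(X)$, with projections $P_\alpha$ ($\alpha\in I$, $I$ uncountable) and $P_{t_j}$ ($j\in J$), and finite sets $\mathrm{supp}(j)\subset I$, such that

* (I) every nonzero $d\in A_+$ satisfies $P_{t_j}\precsim d$ for some $j$;
* (II) $P_{t_j}\not\precsim P_\alpha$ whenever $\alpha\notin\mathrm{supp}(j)$.

A sequence $(d_n)$ then remembers only countably many indices and misses some $P_\alpha$.

## 7. Evaluations, shifts, and a fresh coordinate for each evaluation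

To make $B$ simple, a positive function $g$ that is large only on a small open set must dominate something that generates everything. So we want maps $\lambda_j:X\to X$ with arbitrarily small image. In $X=\prod_sX_s$, a basic open set restricts finitely many coordinates $F_j$. So $\lambda_j$ freezes these coordinates at a point $c_j$. The other coordinates must not be lost, so $\lambda_j$ reads them off at fresh places $\sigma_j(s)$. Finally, each $j$ gets one fresh coordinate $t_j$, which will carry a twist.

Let $|I|=\kappa$ be uncountable. For each $q\ge1$ fix a countable dense subset of $\mathbb{CP}^q$. We define sets $S_0\subseteq S_1\subseteq\cdots$, and for each element $s$ an integer $q_s\ge1$ and a finite set $\mathrm{supp}(s)\subset I$. Put $X_s=\mathbb{CP}^{q_s}$ and let $Q_s\subset X_s$ be the chosen dense set.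

* $S_0=I$, with $q_\alpha=1$ and $\mathrm{supp}(\alpha)=\{\alpha\}$.
* $J_n$ is the set of pairs $j=(F_j,c_j)$ with $F_j\subset S_n$ finite and $c_j\in\prod_{s\in F_j}Q_s$.
* $S_{n+1}=S_n\cup\{t_j:j\in J_n\}\cup\{\sigma_j(s):j\in J_n,\ s\in S_n\setminus F_j\}$, where $t_j=(\mathrm t,j)$ and $\sigma_j(s)=(\sigma,j,s)$ are formal symbols; different symbols are different elements, and none lies in $I$. Put
$$\mathrm{supp}(t_j)=\bigcup_{s\in F_j}\mathrm{supp}(s),\qquad q_{\sigma_j(s)}=q_s,\qquad\mathrm{supp}(\sigma_j(s))=\mathrm{supp}(s).$$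
* $q_{t_j}\ge1$ is determined by the numbers $q_s$, $s\in F_j$, through a rule that we leave open until Section 10. Sections 7 to 9 hold for any rule.

Let $S=\bigcup S_n$ and $J=\bigcup J_n$. So $J$ consists of all pairs $(F,c)$ with $F\subset S$ finite and $c\in\prod_{s\in F}Q_s$, and $\sigma_j:S\setminus F_j\to S$ is injective. Every element of $S$ has exactly one of the forms $\alpha\in I$, $t_j$, $\sigma_j(s)$, with $j$ and $s$ uniquely determined. If $t_i\in S_{n+1}$ then $F_i\subset S_n$; if $\sigma_i(s)\in S_{n+1}$ then $s\in S_n$: look at the stage at which the symbol was added. Put $\mathrm{supp}(j)=\mathrm{supp}(t_j)$, a finite set. Finite subsets and countable choices do not raise the cardinality, so $|S|=|J|=\kappa$.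

For example, let $j=(\{\alpha,\beta\},c)$ with $\alpha,\beta\in I$. Then $\mathrm{supp}(j)=\{\alpha,\beta\}$, and each other $\gamma\in I$ gets a copy $\sigma_j(\gamma)$ with $\mathrm{supp}(\sigma_j(\gamma))=\{\gamma\}$.

Let $X=\prod_{s\in S}X_s$, compact Hausdorff. For $j\in J$ define a continuous map $\lambda_j:X\to X$ by
$$(\lambda_jx)_s=(c_j)_s\ (s\in F_j),\qquad(\lambda_jx)_s=x_{\sigma_j(s)}\ (s\notin F_j).$$
Let $\mathcal O_s$ be the pullback to $X$ of $\mathcal O(1)$ on $X_s$, with sections $\theta^s_1,\dots,\theta^s_{q_s+1}$, and let $p_s=(\langle\theta^s_k,\theta^s_l\rangle)_{k,l}\in M_{q_s+1}(C(X))$. It is a rank-one projection depending only on $x_s$, with range bundle $\mathcal O_s$. Since the $s$-coordinate of $\lambda_jx$ is $x_{\sigma_j(s)}$ or constant,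
$$\lambda_j^*\mathcal O_s=\mathcal O_{\sigma_j(s)}\ (s\notin F_j),\qquad\lambda_j^*\mathcal O_s\ \text{is trivial}\ (s\in F_j).\tag{5}$$
Put $L_j=\mathcal O_{t_j}$. The images are small:

(6) *For every nonempty open $O\subseteq X$ there are infinitely many $j\in J$ with $\lambda_j(X)\subseteq O$.* Indeed $O\supseteq\{x:x_s\in O_s,\ s\in F\}$ with $F\neq\emptyset$ finite and $O_s\subseteq X_s$ nonempty open. Take $j=(F,c)$ with $c_s\in O_s\cap Q_s$; each of these sets is infinite, since $X_s$ has no isolated points.

## 8. The algebra $B$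

We now make each $\lambda_j$ act by operators: a section $\xi$ of $L_j$ will give an operator $T_\xi$ with $\pi(g)T_\xi=T_\xi\pi(g\circ\lambda_j)$ and $T_\xi^*T_\eta=\pi(\langle\xi,\eta\rangle)$.

For a word $w=j_1\cdots j_n$ in the alphabet $J$ put
$$\lambda_w=\lambda_{j_1}\circ\dots\circ\lambda_{j_n},\qquad L_w=\bigotimes_{k=1}^n\lambda_{j_{k+1}\cdots j_n}^*L_{j_k},$$
with $\lambda_\emptyset=\mathrm{id}$ and $L_\emptyset$ trivial. For instance $L_{ij}=\lambda_j^*L_i\otimes L_j$. Sorting the factors, for all words $u,w$,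
$$\lambda_{uw}=\lambda_u\circ\lambda_w,\qquad L_{uw}=\lambda_w^*L_u\otimes L_w.\tag{7}$$

Let $V=\bigoplus_w\Gamma(L_w)$ be the Hilbert $C(X)$-module of families $\zeta=(\zeta_w)$ of continuous sections for which $\sum_w|\zeta_w|^2$ converges uniformly on $X$, with $\langle\zeta,\zeta'\rangle=\sum_w\langle\zeta_w,\zeta'_w\rangle\in C(X)$. Let $\mathcal L(V)$ be the C*-algebra of adjointable operators. For $\xi\in\Gamma(L_u)$ define
$$(T_\xi\zeta)_{uw}=(\xi\circ\lambda_w)\otimes\zeta_w,\qquad\text{all other components }0.$$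
By (7) this is a section of $L_{uw}$. Since $\sum_w|\xi\circ\lambda_w|^2|\zeta_w|^2\le\|\xi\|^2\sum_w|\zeta_w|^2$, $T_\xi$ is bounded by $\|\xi\|$. Its adjoint is $(T_\xi^*\zeta)_w=\langle\xi\circ\lambda_w,\zeta_{uw}\rangle$ (contraction of the first tensor factor). For $g\in C(X)=\Gamma(L_\emptyset)$ write $\pi(g)=T_g$, that is, $(\pi(g)\zeta)_w=(g\circ\lambda_w)\zeta_w$. This is a unital $*$-representation, faithful because of the component $w=\emptyset$. We apply $\pi$ entrywise to matrices.

**Products.** Let $\xi\in\Gamma(L_u)$, $\eta\in\Gamma(L_v)$. The $uvw$-component of $T_\xi T_\eta\zeta$ is $(\xi\circ\lambda_v\circ\lambda_w)\otimes(\eta\circ\lambda_w)\otimes\zeta_w$, so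
$$T_\xi T_\eta=T_{(\xi\circ\lambda_v)\otimes\eta},\qquad\text{in particular}\quad\pi(g)T_\xi=T_{(g\circ\lambda_u)\xi}.\tag{8}$$

**Products with adjoints.** $(T_\xi^*T_\eta\zeta)_{w'}$ is the contraction of $\xi\circ\lambda_{w'}$ with $(T_\eta\zeta)_{uw'}$, which vanishes unless $uw'=vw$ for some $w$. Hence:

* if neither of $u,v$ is a prefix of the other, then $T_\xi^*T_\eta=0$;
* if $v=uv'$, then $w'=v'w$, and the contraction is $(\langle\xi\circ\lambda_{v'},\eta\rangle\circ\lambda_w)\otimes\zeta_w$; so $T_\xi^*T_\eta=T_\theta$ with $\theta=\langle\xi\circ\lambda_{v'},\eta\rangle\in\Gamma(L_{v'})$. In particular $T_\xi^*T_\eta=\pi(\langle\xi,\eta\rangle)$ if $u=v$;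
* if $u=vu'$, taking adjoints shows that $T_\xi^*T_\eta$ has the form $T_\theta^*$.

So in a product $T_\xi T_\eta^*\,T_{\xi'}T_{\eta'}^*$ the middle $T_\eta^*T_{\xi'}$ is $0$, some $T_\theta$ or some $T_\theta^*$, and by (8) the product is again $0$ or of the form $T_{\xi''}T_{\eta''}^*$. Therefore $\mathrm{span}\{T_\xi T_\eta^*\}$ is a unital $*$-algebra. It contains all $T_\xi$, as $T_1=1$ for $1\in\Gamma(L_\emptyset)$. Define
$$B=\overline{\mathrm{span}}\{T_\xi T_\eta^*\}\subset\mathcal L(V),\qquad A=B\otimes\mathcal K,\qquad P_s=\pi(p_s)\in M_{q_s+1}(B)\subset A\quad(s\in S).$$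

## 9. Every positive element dominates some $P_{t_j}$

**Lemma 6.** For every nonzero $d\in B_+$ there are $i\in J$ and a row $y\in M_{1,m}(B)$, $m=q_{t_i}+1$, with $y^*dy=P_{t_i}$. In particular $P_{t_i}\precsim d$.

*Proof.* **Step 1: compress $d$ so that a function becomes visible.** Let $\Omega\in V$ be $1$ in the $\emptyset$-component and $0$ elsewhere. Finitely supported vectors are dense in $V$ and $d^{1/2}\ne0$. So there are a finitely supported $\zeta$ and $x_0\in X$ with, after scaling, $\langle\zeta,d\zeta\rangle(x_0)>2$. Let $T_\zeta=\sum_wT_{\zeta_w}\in B$. Then $T_\zeta\Omega=\zeta$, and $\|\zeta\|\le\|T_\zeta\|$. Choose a self-adjoint finite sum $d_0$ of elements $T_\xi T_\eta^*$ with $\|d-d_0\|\,\|T_\zeta\|^2<\frac12$. Then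
$$c_0=T_\zeta^*d_0T_\zeta=\sum_kT_{\xi_k}T_{\eta_k}^*\quad\text{(finite)},\qquad\xi_k\in\Gamma(L_{u_k}),\ \eta_k\in\Gamma(L_{v_k}).$$
Let $\pi(g)$ be the sum of the terms with $u_k=v_k=\emptyset$. Since $T_\xi^*\Omega=0$ for $\xi\in\Gamma(L_u)$, $u\neq\emptyset$, all other terms have $\langle\Omega,T_{\xi_k}T_{\eta_k}^*\Omega\rangle=0$. So $g=\langle\Omega,c_0\Omega\rangle=\langle\zeta,d_0\zeta\rangle$. This is real-valued, and $g(x_0)>2-\frac12=\frac32$.

**Step 2: kill the other terms by a fresh letter.** By (6) choose $i\in J$ with $\lambda_i(X)\subset\{g>1\}$ such that $i$ is not the first letter of any nonempty $u_k$ or $v_k$. Let $\theta_k=\theta_k^{t_i}\in\Gamma(L_i)$, $k\le m$, and $\Theta=(T_{\theta_1},\dots,T_{\theta_m})$. Then $\Theta^*\Theta=\pi(p_{t_i})=P_{t_i}$, so $\Theta=\Theta P_{t_i}$. If $u_k\neq\emptyset$, neither of the words $i$ and $u_k$ is a prefix of the other, so $T_{\theta}^*T_{\xi_k}=0$ for all $\theta\in\Gamma(L_i)$; likewise $T_{\eta_k}^*T_\theta=0$ if $v_k\ne\emptyset$. With (8) and $g\circ\lambda_i\geq1$,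
$$\Theta^*c_0\Theta=\Theta^*\pi(g)\Theta=\pi\big((g\circ\lambda_i)p_{t_i}\big)\ge P_{t_i}.$$

**Step 3: return to $d$.** We have $\Theta^*T_\zeta^*(d-d_0)T_\zeta\Theta\ge-\frac12\Theta^*\Theta=-\frac12P_{t_i}$. So $b=\Theta^*T_\zeta^*dT_\zeta\Theta\ge\frac12P_{t_i}$ in the corner $P_{t_i}M_m(B)P_{t_i}$, where $b$ is therefore invertible. Put $y=T_\zeta\Theta b^{-1/2}$ (inverse in the corner). Then $y^*dy=P_{t_i}$. $\square$

**Consequences.**

* *$B$ is simple.* A nonzero ideal contains some nonzero $d\ge0$, hence the entries $\pi(\langle\theta_k,\theta_l\rangle)$ of some $P_{t_i}$, hence $\sum_k\pi(|\theta_k|^2)=1$.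
* *$B$ is infinite-dimensional*, as $B\supset\pi(C(X))$. So $A=B\otimes\mathcal K$ is simple, $\sigma$-unital and non-unital. If $A$ were elementary, its unital corner $B$ would be finite-dimensional; so $A$ is non-elementary.
* *Property (I).* For every nonzero $d\in A_+$ there is $j\in J$ with $P_{t_j}\precsim d$, by (D) and Lemma 6.
* *The density character of $B$ is $\kappa$.* It is at most $\kappa$: $C(X)$ has a dense set of size $\kappa$ by Stone–Weierstrass; each $\Gamma(L_u)$ is finitely generated over $C(X)$, by products of pulled-back sections $\theta_k$ (the sum of their squared norms is $1$, so the reproducing identity of Section 6 holds for them); there are $\kappa$ words; and $\|T_\xi\|\le\|\xi\|$. It is at least $\kappa$: a continuous function on $\mathbb{CP}^1$ with range $[0,1]$, placed at the coordinates $\alpha\in I$, gives $\kappa$ elements at mutual distance $1$.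

**Why the twist is needed.** Suppose we had taken all $L_j$ trivial. The proof of Lemma 6 works with $m=1$ and $\theta_1=1$, and gives $y^*dy=1$. So $1\precsim d$ for every nonzero $d$, and the constant sequence $1$ is coinitial. With the twist, $d$ only dominates $P_{t_i}$, which is tied to a coordinate $t_i$ of its own.

## 10. Why projective lines are not enough, and the choice of $q_{t_j}$

The most economical rule is $q_{t_j}=1$ for all $j$, so $X_s=\mathbb{CP}^1$ throughout. It fails, and the failure tells us the right rule.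

**Claim.** If $q_s=1$ for all $s\in S$, then $1\precsim P_s$ for every $s\in S$. Hence, by (I), $1\precsim d$ for every nonzero $d\in A_+$, and the constant sequence $1$ is coinitial.

*Proof.* Let $k=(\{s\},c)$. By the stages of the construction $t_k\ne s$, because $t_k$ first appears after $s\in F_k$. Let $i=(\{s,t_k\},c')$; then $i\neq k$. By (5), $\lambda_i^*\mathcal O_{t_k}$ is trivial; let $\tau$ be a section of it with $|\tau|=1$. Write $\theta_1,\theta_2$ for the sections $\theta_1^{t_i},\theta_2^{t_i}$ of $L_i=\mathcal O_{t_i}$. Then $\tau\otimes\theta_2\in\Gamma(\lambda_i^*L_k\otimes L_i)=\Gamma(L_{ki})$. The functions $p_s\circ\lambda_i$ and $p_s\circ\lambda_{ki}$ are constant, since $\lambda_i$ and $\lambda_k$ freeze the coordinate $s$. Let $e,e'\in\mathbb C^2$ be unit vectors in their ranges and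
$$T=e\,T_{\theta_1}+e'\,T_{\tau\otimes\theta_2}\in M_{2,1}(B).$$
By (8), $P_sT=T$. Neither of the words $i$, $ki$ is a prefix of the other, so the cross terms in $T^*T$ vanish and
$$T^*P_sT=T^*T=\pi(|\theta_1|^2)+\pi(|\tau|^2|\theta_2|^2)=\pi(|\theta_1|^2+|\theta_2|^2)=1 .\qquad\square$$

What happened? The class of $\mathcal O_s$ was destroyed by freezing $s$, along the word $i$, and along the word $ki$ (first by $k$, where $t_k$ took over, and then $t_k$ was frozen by $i$). Both times only $\mathcal O_{t_i}$ remained, and two sections of $\mathcal O(1)$ over $\mathbb{CP}^1$ need not have a common zero. The space $X_{t_i}$ inherits the tasks of *all* coordinates in $F_i$, so it needs the sum of their dimensions. From now on we fix the rule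
$$q_{t_j}=\max\Big(1,\sum_{s\in F_j}q_s\Big).\tag{9}$$

## 11. Counting words and a nonzero product of Chern classes

**Proposition 7.** Let $j\in J$ and $\alpha\in I\setminus\mathrm{supp}(j)$. Then $P_{t_j}\not\precsim P_\alpha$ in $A$.

The hypothesis on $\alpha$ cannot be dropped. If $F_j=\{\alpha\}$, let $e$ be a unit vector in the constant range of $p_\alpha\circ\lambda_j$ and $\Theta$ the row of the $T_{\theta^{t_j}_k}$. Then $P_\alpha(e\Theta)=e\Theta$ and $(e\Theta)^*(e\Theta)=\Theta^*\Theta=P_{t_j}$, so $P_{t_j}\precsim P_\alpha$.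

*Proof.* **Step 1: the line bundles that occur in $P_\alpha$.** In $V^2$, the range of $P_\alpha$ will consist of sections of $M_w=L_w\otimes\lambda_w^*\mathcal O_\alpha$; we compute these bundles. By (7), $M_\emptyset=\mathcal O_\alpha$ and $M_{wi}=\lambda_i^*M_w\otimes L_i$. By (5), $M_w\cong\bigotimes_s\mathcal O_s^{\otimes D_w(s)}$, where $D_w$ in the free abelian group $\mathbb Z[S]$ is given by
$$D_\emptyset=\alpha,\qquad D_{wi}=\Lambda_i(D_w)+t_i,\qquad\Lambda_i(s)=\sigma_i(s)\ (s\notin F_i),\quad\Lambda_i(s)=0\ (s\in F_i).$$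
All coefficients of $D_w$ are $\ge0$. For example, if $i=(\{\beta\},c)$ and $k=(\{\alpha\},c')$ with $\beta\neq\alpha$ in $I$, then $D_i=\sigma_i(\alpha)+t_i$, $D_k=t_k$ and $D_{ki}=\sigma_i(t_k)+t_i$.

We single out one element of $S$ that occurs in $D_w$: follow $\alpha$, and whenever the current element is frozen, let the fresh coordinate take over. So define
$$r(\emptyset)=\alpha,\qquad r(wi)=\sigma_i(r(w))\ \text{if }r(w)\notin F_i,\qquad r(wi)=t_i\ \text{if }r(w)\in F_i .$$
In the example, $r(i)=\sigma_i(\alpha)$, $r(k)=t_k$, $r(ki)=\sigma_i(t_k)$. By induction $D_w(r(w))\ge1$: if $r(w)\notin F_i$, the coefficient of $\sigma_i(r(w))$ in $D_{wi}$ is at least $D_w(r(w))$; and the coefficient of $t_i$ in $D_{wi}$ is at least $1$.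

**Step 2: at most $q_s$ words lead to $s$.** Let $N(s)=\#\{w:r(w)=s\}$, over all words $w$. We claim
$$N(s)\le q_s,\qquad\text{and}\quad N(s)=0\ \text{ if }\alpha\notin\mathrm{supp}(s).\tag{10}$$
Use induction on the least $n$ with $s\in S_n$.

* If $s=\beta\in I$: only $w=\emptyset$ can have $r(w)\in I$. So $N(\beta)=1=q_\beta$ if $\beta=\alpha$, and $N(\beta)=0$ otherwise.
* If $s=t_i$: $r(w)=t_i$ exactly when $w=w'i$ with $r(w')\in F_i$. So by (9), $N(t_i)=\sum_{s'\in F_i}N(s')\le\sum_{s'\in F_i}q_{s'}\le q_{t_i}$. This is $0$ if $\alpha\notin\bigcup_{s'\in F_i}\mathrm{supp}(s')=\mathrm{supp}(t_i)$.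
* If $s=\sigma_i(s')$: $r(w)=s$ exactly when $w=w'i$ with $r(w')=s'$. So $N(s)=N(s')\le q_{s'}=q_s$, and $\mathrm{supp}(s)=\mathrm{supp}(s')$.

In particular $N(t_j)=0$, because $\alpha\notin\mathrm{supp}(j)$: we have $r(w)\ne t_j$ for all $w$.

**Step 3: a comparison gives a nowhere vanishing section.** Suppose $P_{t_j}\precsim P_\alpha$ and let $m=q_{t_j}+1$. There is $a\in A$ with $\|a^*P_\alpha a-P_{t_j}\|<\frac12$. Write $1_k=1_B\otimes\sum_{l\le k}e_{ll}$. As $P_\alpha=1_2P_\alpha1_2$ and $P_{t_j}=1_mP_{t_j}1_m$, the element $y=1_2\,a\,1_m\in M_{2,m}(B)$ satisfies $\|y^*P_\alpha y-P_{t_j}\|<\frac12$.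

Fix points $o_s\in X_s$ for all $s\in S$ and let $X'=\{x:x_{t_j}=o_{t_j}\}$. Since $p_{t_j}$ depends only on $x_{t_j}$, there is a unit vector $v\in\mathbb C^m$ with $p_{t_j}(x)v=v$ for $x\in X'$. Let $v\Omega\in V^m$ and $\eta=P_\alpha y(v\Omega)\in P_\alpha V^2$. As $P_{t_j}$ acts on $\emptyset$-components as $p_{t_j}$, we have on $X'$
$$\langle\eta,\eta\rangle=\langle v\Omega,y^*P_\alpha y\,v\Omega\rangle\ge\langle v,p_{t_j}v\rangle-\tfrac12=\tfrac12 .$$
On the $w$-component $\Gamma(L_w)^2$ of $V^2$, $P_\alpha$ acts as $p_\alpha\circ\lambda_w$, and the range bundle of $p_\alpha$ is $\mathcal O_\alpha$. Hence, isometrically,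
$$P_\alpha V^2\cong\bigoplus_w\Gamma(L_w\otimes\lambda_w^*\mathcal O_\alpha)=\bigoplus_w\Gamma(M_w).$$
Write $\eta=(\eta_w)$. Since $\sum_w|\eta_w|^2$ converges uniformly, there is a finite nonempty set $\mathcal W$ of words with $\sum_{w\in\mathcal W}|\eta_w|^2\ge\frac14$ on $X'$.

**Step 4: the top Chern class is not zero.** Let $G\subset S\setminus\{t_j\}$ be the finite set of all $s\ne t_j$ with $D_w(s)\ne0$ for some $w\in\mathcal W$. Let
$$X_G=\{x:x_s=o_s\text{ for }s\notin G\}\cong\prod_{s\in G}\mathbb{CP}^{q_s}.$$
Since $t_j\notin G$, $X_G\subset X'$. Over $X_G$ the bundle $\mathcal O_s$ is trivial for $s\notin G$ (including $s=t_j$). So $c_1(M_w|_{X_G})=\sum_{s\in G}D_w(s)z_s$, where $z_s=c_1(\mathcal O_s|_{X_G})$, and by Künneth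
$$H^*(X_G;\mathbb Z)=\bigotimes_{s\in G}\mathbb Z[z_s]/(z_s^{q_s+1}).$$
By Step 3, $(\eta_w)_{w\in\mathcal W}$ is a nowhere vanishing section of $\bigoplus_{w\in\mathcal W}M_w|_{X_G}$. So its top Chern class vanishes:
$$\prod_{w\in\mathcal W}\ \sum_{s\in G}D_w(s)z_s=0 .\tag{11}$$
Now expand the product. For $w\in\mathcal W$ we have $r(w)\in G$, since $D_w(r(w))\ge1$ and $r(w)\ne t_j$. As all coefficients are $\ge0$, the monomial $\prod_{w\in\mathcal W}z_{r(w)}$ has coefficient at least $\prod_{w\in\mathcal W}D_w(r(w))\ge1$. In it, the exponent of $z_s$ is $\#\{w\in\mathcal W:r(w)=s\}\le N(s)\le q_s$ by (10), so it is an element of the monomial basis of $H^*(X_G;\mathbb Z)$. All other monomials in the expansion are zero or basis elements, with nonnegative coefficients, so nothing cancels. The product in (11) is nonzero, a contradiction. $\square$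

Both counts were needed: $N(s)\le q_s$ keeps the monomial nonzero, and $N(t_j)=0$ lets us freeze the coordinate $t_j$, as we froze the first coordinate in the model of Section 6.

## 12. No sequence is coinitial: proof of Theorem A

Take $B$ and $A=B\otimes\mathcal K$ as in Sections 7 and 8, with rule (9). By Section 9, $B$ is simple, unital, infinite-dimensional and of density character $\kappa$, and $A$ is simple, $\sigma$-unital, non-unital and non-elementary.

Let $(d_n)$ be any sequence of nonzero elements of $A_+$. By property (I) there are $j_n\in J$ with $P_{t_{j_n}}\precsim d_n$. The set $\bigcup_n\mathrm{supp}(j_n)$ is countable and $I$ is uncountable, so choose $\alpha\in I\setminus\bigcup_n\mathrm{supp}(j_n)$. If $d_n\precsim P_\alpha$ for some $n$, then $P_{t_{j_n}}\precsim d_n\precsim P_\alpha$, contradicting Proposition 7. So $d_n\not\precsim P_\alpha$ for every $n$. Since $P_\alpha\neq0$, the sequence $(d_n)$ is not coinitial.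

Hence $A$ has no coinitial sequence. By Theorem B, $A=\mathcal J_o$, and the family of ideals of $\mathcal M(A)$ properly containing $A$ has no minimal element. So $A\ne\mathcal J_o$ does not hold in general. $\blacksquare$
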